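# Cliques in $K_{r+1}$-free graphs without long cycles

## 1. Six vertices, no triangle, no cycle longer than four

How many edges can a graph on six vertices have if it contains no triangle and no cycle of length greater than $4$?

Such a graph has no $3$-cycle and no $5$-cycle, so it has no odd cycle, and it is bipartite. We go through the possible sizes of the two sides.

With sides of sizes $1$ and $5$ there are at most $5$ edges (and none with sides $0$ and $6$). With sides of sizes $2$ and $4$ there are at most $8$ edges, and $8$ is attained only by $K_{2,4}$. This graph is allowed: a cycle alternates between the sides, so it has at most $2\cdot 2=4$ vertices. With sides $\{1,3,5\}$ and $\{2,4,6\}$ the bound from bipartiteness alone is $9$, but $K_{3,3}$ has a $6$-cycle. Removing one edge does not help: label the vertices so that the missing edge is $14$, and the cycle $1\,2\,3\,4\,5\,6$ survives. So a graph with these sides and no $6$-cycle has at most $7$ edges.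

The answer is therefore $8$, and $K_{2,4}$ is the only graph attaining it. Forbidding triangles alone would have allowed the $9$ edges of $K_{3,3}$.

The extremal graph has a shape that one might not guess first. A graph with no cycle longer than $4$ can also be made by taking small pieces, each with at most $4$ vertices, and gluing them at single vertices, since a cycle cannot leave a piece through a single vertex and come back. In the triangle-free world the best piece on four vertices is $C_4$ with $4$ edges. Gluing to it a path on three vertices gives six vertices and only $4+2=6$ edges, so gluing loses to $K_{2,4}$.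

Now relax the clique condition, still with six vertices and no cycle longer than $4$. If we forbid only $K_4$, gluing $K_4$ minus an edge to a triangle gives $5+3=8$ edges. The rival is $K_{2,4}$ with an edge added between the two vertices of the small side. It has $9$ edges, and its longest cycle still has length $4$, because at most half of the vertices of a cycle lie in the independent side. If we forbid only $K_5$, gluing $K_4$ to a triangle gives $6+3=9$ edges, and the two constructions tie. The balance between "glue small dense pieces" and "join a few vertices to a large independent set" moves with the size of the forbidden clique.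

The general problem: given integers $r\ge2$, $2\le t\le r$ and $3\le k\le n-1$, what is the maximum number of $t$-cliques in an $n$-vertex graph with no $K_{r+1}$ and no cycle longer than $k$? The case $t=2$ asks for edges. The problem is taken from Aleyah Dawkins and Rachel Kirsch, "Ore plus Turán", arXiv:2310.11452 (2023). The answer will be that one of the two constructions above is always optimal.

## 2. Turán graphs, joins, and the two constructions

All graphs are finite and simple. A graph is $K_{r+1}$-free if it contains no copy, induced or not, of $K_{r+1}$. We write $N_j(G)$ for the number of $j$-cliques of $G$, that is, of copies of $K_j$. So $N_1(G)$ is the number of vertices and $N_2(G)=e(G)$.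

**Definition (circumference).** The circumference of a graph is the length of a longest cycle. An acyclic graph counts as having circumference at most $k$ for every $k$.

**Definition (join).** $G\vee H$ is obtained from disjoint copies of $G$ and $H$ by adding all edges between them. With $\overline K_m$ the graph on $m$ vertices without edges, $K_{2,4}=\overline K_2\vee\overline K_4$, and the nine-edge graph above is $K_2\vee\overline K_4$.

**Definition (Turán graph).** $T_r(m)$ is the complete $r$-partite graph on $m$ vertices with part sizes as equal as possible. Parts may be empty, so $T_r(m)=K_m$ for $m\le r$, and $T_1(m)=\overline K_m$.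

If $m=cr+d$ with $0\le d<r$, then $d$ parts have size $c+1$ and $r-d$ have size $c$. A $j$-clique picks $i$ parts of the first kind, $j-i$ of the second, and one vertex in each, so
$$N_j(T_r(m))=\sum_i\binom di\binom{r-d}{j-i}(c+1)^i c^{\,j-i}\qquad(0^0=1).$$

We use three classical theorems.

**Turán's theorem.** An $n$-vertex $K_{r+1}$-free graph ($n,r\ge1$) has at most $e(T_r(n))$ edges, with equality only for $T_r(n)$.

**Zykov's theorem** (Mat. Sbornik 24 (1949) 163–188). For $1\le j\le r$, every $m$-vertex $K_{r+1}$-free graph $G$ has $N_j(G)\le N_j(T_r(m))$. If $2\le j\le\min\{r,m\}$, equality holds only for $T_r(m)$.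

**Dirac's theorem.** A 2-connected graph on $n$ vertices with minimum degree $\delta$ has circumference at least $\min\{n,2\delta\}$.

Dirac's theorem and the uniqueness part of Zykov's theorem are needed only for Theorem C below.

Here 2-connected means connected, with at least three vertices, and without a cut vertex. A block of a connected graph is a maximal connected subgraph that has no cut vertex of its own. In a connected graph with at least two vertices, every block is a $K_2$ or is 2-connected. Every cycle, and every clique with at least two vertices, lies in exactly one block. If the blocks have orders $n_1,n_2,\dots$ and the graph has $n$ vertices, then $\sum_i(n_i-1)=n-1$.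

Fix $r\ge2$, $2\le t\le r$, $k\ge3$ for the rest of the lecture, and put
$$a=\lfloor k/2\rfloor,\qquad \tau(m)=N_t(T_r(m)),\qquad \sigma(d)=N_{t-1}(T_{r-1}(d)),\qquad s=\sigma(a).$$
So $\tau(m)$ is the most $t$-cliques that $m$ vertices can carry, and $\sigma(d)$ will turn out to be the most $t$-cliques that can pass through a vertex of degree $d$. For example, with $r=t=3$ we have $\tau(3),\tau(4),\tau(5),\tau(6)=1,2,4,8$ and $\sigma(d)=e(T_2(d))$, so $\sigma(2),\sigma(3),\sigma(4)=1,2,4$.

For $n\ge1$ write $n-1=q(k-1)+p$ with $0\le p\le k-2$, and put
$$\beta(n)=q\,\tau(k)+\tau(p+1),\qquad L(n)=N_t(T_{r-1}(a))+(n-a)\,s .$$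
The formula for $L(n)$ is read as an affine function of $n$, also for $n<a$.

**Gluing attains $\beta(n)$.** Identify one vertex from each of $q$ copies of $T_r(k)$ and one copy of $T_r(p+1)$. The result has $1+q(k-1)+p=n$ vertices. Every cycle, and every clique on at least two vertices, lies in one copy. So the circumference is at most $k$, the graph is $K_{r+1}$-free, and it has $\beta(n)$ $t$-cliques.

**Joining attains $L(n)$.** For $n\ge k+1$ let $J_n=T_{r-1}(a)\vee\overline K_{n-a}$. It is $r$-partite, hence $K_{r+1}$-free. In any cycle at most half of the vertices lie in the independent set $\overline K_{n-a}$, so at least half lie among the $a$ others, and the length is at most $2a\le k$. A $t$-clique of $J_n$ uses at most one vertex of $\overline K_{n-a}$, so $N_t(J_n)=L(n)$.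

For $r=2$, $t=2$, $k=4$, $n=6$ we get $J_6=K_{2,4}$ and $L(6)=8$, while $\beta(6)=4+2=6$, as in Section 1.

## 3. The theorems

**Theorem A.** For all $r\ge2$, $2\le t\le r$, $3\le k\le n-1$, the maximum number of $t$-cliques in an $n$-vertex $K_{r+1}$-free graph of circumference at most $k$ is
$$\max\{\beta(n),L(n)\}=\max\Big\{q\,N_t(T_r(k))+N_t(T_r(p+1)),\;\;N_t(T_{r-1}(\lfloor\tfrac k2\rfloor))+(n-\lfloor\tfrac k2\rfloor)\,N_{t-1}(T_{r-1}(\lfloor\tfrac k2\rfloor))\Big\}.$$
Moreover, let $\Delta=(k-1)s-\tau(k)$. If $\Delta\le0$, the maximum is $\beta(n)$. If $\Delta>0$, the maximum is $L(n)$ exactly when $q\Delta\ge\tau(p+1)-L(p+1)$ (in particular for all large $n$), and it is $\beta(n)$ otherwise.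

**Corollary ($t=2$).** The maximum number of edges is
$$\max\Big\{q\,e(T_r(k))+e(T_r(p+1)),\;\;e(T_{r-1}(\lfloor\tfrac k2\rfloor))+\lfloor\tfrac k2\rfloor\big(n-\lfloor\tfrac k2\rfloor\big)\Big\}.$$
If $k$ is even and $r\ge k$, or $k$ is odd and $r\ge(k+1)/2$, it equals the first term. In all other cases $\Delta>0$.

**Theorem B (2-connected graphs).** Let $n\ge k+1$. For $k=3$ there is no 2-connected $n$-vertex graph of circumference at most $k$. For $k\ge4$, the maximum of $N_t$ over 2-connected $K_{r+1}$-free $n$-vertex graphs of circumference at most $k$ is
$$\max\{\tau(k-1)+(n-k+1)\sigma(2),\;L^*(n)\},$$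
where $L^*(n)=L'(n):=\binom at+(n-a)\binom a{t-1}+\binom a{t-2}$ if $k$ is odd and $r\ge a+2$, and $L^*(n)=L(n)$ otherwise.

**Theorem C (uniqueness, $k$ even).** If $k$ is even and $L(n)>\beta(n)$, then $J_n$ is the unique extremal graph in Theorem A. Evenness cannot be dropped.

The number $\Delta$ compares rates. Adding $k-1$ vertices gains $(k-1)s$ in the joining construction and $\tau(k)$ in the gluing construction.

## 4. Circumference three by hand

For $k=3$ everything can be done directly.

**Claim.** A 2-connected graph on at least four vertices has a cycle of length at least $4$.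

A 2-connected graph has a cycle. If it has no triangle, that cycle has length at least $4$. Suppose it has a triangle. Since there are at least four vertices, there is a vertex $w$ outside it, and by Menger's theorem there are two paths from $w$ to the triangle that share only $w$, ending at different triangle vertices $u,v$ and meeting the triangle only there. Let $z$ be the third triangle vertex. Going from $w$ to $u$, then $z$, then $v$, then back to $w$ gives a cycle through at least the four vertices $w,u,z,v$.

This proves the statement of Theorem B for $k=3$. It also settles Theorem A for $k=3$ after connecting the components by bridges (justified in Section 10): all blocks are then copies of $K_2$ or $K_3$. If $r\ge3$, we use as many triangles as possible, which is $q=\lfloor(n-1)/2\rfloor$, and possibly one extra edge. If $r=2$, the graph is a tree with $n-1$ edges. Both agree with $\beta(n)$.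

For larger $k$ the picture changes, because a block can have more than $k$ vertices: $K_{2,4}$ is a single block of order $6$ with circumference $4$. Zykov's theorem bounds blocks of order at most $k$ by $\tau$, and the whole difficulty is to bound $N_t$ of a 2-connected graph on $m\ge k+1$ vertices with circumference at most $k$.

## 5. Arithmetic of $\tau$, $\sigma$, $L$ and $\beta$

A sequence is convex if its increments are nondecreasing. We use two consequences. If $f$ is convex and $u\le v\le w\le z$ are integers with $u+z=v+w$, then
$$f(u)+f(z)\ge f(v)+f(w),\tag{1}$$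
because $f(v)-f(u)$ and $f(z)-f(w)$ are sums of equally many increments, and those of the second sum come later. Also, on an interval $f$ lies below its chord, and in particular below the larger of its two end values.

Let
$$\delta(m)=m-\lceil m/r\rceil$$
for $m\ge1$. This is the minimum degree of $T_r(m)$, attained in a largest part. Since $\lceil (m+1)/r\rceil-\lceil m/r\rceil\in\{0,1\}$, we have $\delta(m+1)-\delta(m)\in\{0,1\}$. Also $\delta(1)=0$, and $\delta(m)\to\infty$ because $r\ge2$. For $r=3$ the values $\delta(1),\dots,\delta(6)$ are $0,1,2,2,3,4$.

**(F1)** $\tau(m)-\tau(m-1)=\sigma(\delta(m))$ for $m\ge1$. Delete a vertex of a largest part of $T_r(m)$. What remains is $T_r(m-1)$. The neighborhood of the deleted vertex is formed by the other $r-1$ parts, that is, by a copy of $T_{r-1}(\delta(m))$, and the lost $t$-cliques correspond to the $(t-1)$-cliques there. (Check with $r=t=3$: $\tau(6)-\tau(5)=4=\sigma(4)$.)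

**(F2)** $\sigma$ is nondecreasing and convex, $\sigma(0)=0$, and $\sigma(1)=\tau(2)$. For $t=2$ we have $\sigma(d)=d$. Let $t\ge3$, so $r\ge3$. Then (F1) with $(r-1,t-1)$ in place of $(r,t)$ gives $\sigma(d)-\sigma(d-1)=N_{t-2}\big(T_{r-2}(d-\lceil d/(r-1)\rceil)\big)$. This is nonnegative. It is nondecreasing in $d$, since $d-\lceil d/(r-1)\rceil$ is nondecreasing in $d$ and $T_{r-2}(x)\subseteq T_{r-2}(x+1)$. Finally $\sigma(1)$ and $\tau(2)$ both equal $1$ if $t=2$ and $0$ if $t\ge3$.

**(F3)** $\tau$ is nondecreasing and convex, with $\tau(0)=\tau(1)=0$. By (F1) its increments are $\sigma(\delta(m))$, and both $\sigma$ and $\delta$ are nondecreasing.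

**(F4)** Let $m_1=\max\{m:\delta(m)\le a\}$. Then $\delta(m_1)=a$ and $\delta(m_1+1)=a+1$, because $\delta$ moves in steps of $0$ or $1$. Moreover, for all $m\ge0$,
$$L(m)=\tau(m_1)+(m-m_1)s\qquad\text{and}\qquad L(m)\le\tau(m).\tag{2}$$
To see this, remove a largest part from $T_r(m_1)$. The remaining $r-1$ parts have $\delta(m_1)=a$ vertices, so $T_r(m_1)=T_{r-1}(a)\vee\overline K_{m_1-a}$. Hence $\tau(m_1)=N_t(T_{r-1}(a))+(m_1-a)s=L(m_1)$. Since $L$ is affine with slope $s$, the first part of (2) follows. By (F1) the increments of $\tau$ are at most $\sigma(a)=s$ up to $m_1$ and at least $s$ afterwards, so the line $L$, which meets $\tau$ at $m_1$, lies below $\tau$ on both sides.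

**(F5)** $a+1\le m_1\le2a+1\le k+1$, and $m_1\ge a+2$ if and only if $r\le a+1$. Indeed $\delta(a+1)\le a$, and $\delta(2a+2)\ge(2a+2)-(a+1)=a+1$ because $r\ge2$. For the last claim, $m_1\ge a+2$ means $\delta(a+2)\le a$, that is $\lceil(a+2)/r\rceil\ge2$, that is $r\le a+1$.

**(F6)** $\beta(x+y+1)\ge\beta(x+1)+\beta(y+1)$ for integers $x,y\ge0$, and $\beta(m)=\tau(m)$ for $1\le m\le k$. Put $\rho(x)=\tau(x+1)$, which is convex with $\rho(0)=0$. If $x=q(k-1)+p$ and $y=q'(k-1)+p'$ with remainders $p,p'\le k-2$, then $\beta(x+1)=q\rho(k-1)+\rho(p)$, and similarly for $y$. If $p+p'<k-1$, we need $\rho(0)+\rho(p+p')\ge\rho(p)+\rho(p')$. If $p+p'\ge k-1$, we need $\rho(p+p'-k+1)+\rho(k-1)\ge\rho(p)+\rho(p')$. Both are instances of (1). The second statement is clear for $m\le k-1$, where $q=0$, and for $m=k$ we have $\beta(k)=\tau(k)+\tau(1)=\tau(k)$.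

Two facts connect these numbers with graphs.

**(F7)** Deleting from a $K_{r+1}$-free graph a vertex with at most $d$ neighbors destroys at most $\sigma(d)$ $t$-cliques. The neighborhood is $K_r$-free on $d'\le d$ vertices, so by Zykov's theorem it has at most $\sigma(d')\le\sigma(d)$ cliques of size $t-1$. In particular, if vertices of a $K_{r+1}$-free graph $G$ on $m$ vertices are deleted one at a time, each having at most $d$ neighbors among the vertices still present, until a set $W$ remains, then Zykov's theorem on $G[W]$ gives
$$N_t(G)\le\tau(|W|)+(m-|W|)\,\sigma(d).\tag{3}$$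

**(F8)** A $K_{r+1}$-free graph on $D\ge1$ vertices has minimum degree at most $\delta(D)$. By Turán's theorem twice its number of edges is at most $2e(T_r(D))=D^2-\sum d_i^2\le D^2-D^2/r$, where the $d_i$ are the part sizes. So its average degree is at most $D-D/r$, and its minimum degree is at most $\lfloor D-D/r\rfloor=\delta(D)$.

So $m_1+1$ is the smallest order at which a $K_{r+1}$-free graph can have minimum degree $a+1$. This is why $m_1$ will matter.

## 6. Peeling low-degree vertices, and where it stops

Let $G$ be 2-connected and $K_{r+1}$-free on $m\ge k+1$ vertices, of circumference at most $k$. The joining construction suggests a first attempt: delete vertices of degree at most $a$ as long as possible. If this goes on until $m_1$ vertices remain, (3) gives $N_t(G)\le\tau(m_1)+(m-m_1)s=L(m)$, which is what we want.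

**Definition (core).** The $\alpha$-core of a graph is what remains after repeatedly deleting vertices of degree at most $\alpha$. It is the unique largest subgraph of minimum degree at least $\alpha+1$, and it may be empty.

The attempt stops when the $a$-core is nonempty, and this does happen. Let $k=5$, so $a=2$, and let $r\ge4$, $t=2$. Take $K_4$, two of its vertices $x,y$, and add $m-4$ new vertices, each joined exactly to $x$ and $y$. A cycle through two new vertices is a $4$-cycle, since each new vertex must be entered and left through $x$ and $y$. Any other cycle has at most $4+1=5$ vertices. So the circumference is at most $5$. The new vertices can be peeled, but the $2$-core is the $K_4$, and peeling stops there. The desired bound fails too: this graph has $6+2(m-4)=2m-2$ edges, while $L(m)=1+2(m-2)=2m-3$.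

So we need to know what an $a$-core can look like. Kopylov (Soviet Math. Dokl. 18 (1977) 593–596) has a method for controlling cores of graphs with bounded circumference, and we adapt it. It works with a graph that is edge-maximal: in such a graph any two nonadjacent vertices are joined by a path with at least $k+1$ vertices, because the missing edge would close a cycle of length at least $k+1$. Long paths then yield long cycles through the lemma of the next section.

The natural adaptation is to take $G$ edge-maximal subject to both conditions, $K_{r+1}$-free and circumference at most $k$. This breaks the long-path property. Look at $K_{2,4}$ with $r=2$, $k=4$. Every added edge creates a triangle, so $K_{2,4}$ is edge-maximal. But the two vertices $x,y$ of the small side are joined only by paths $x\,i\,y$ with three vertices, not $k+1=5$. The edge $xy$ is blocked by the clique condition and not by the cycle condition.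

The way past this is to use two graphs at once. Add edges to $G$ while keeping the circumference at most $k$, ignoring the clique condition, until nothing can be added, and call the result $G^*$. The graph $G^*$ may contain $K_{r+1}$, so we never count cliques in it. We take from it only an order of deletion: a vertex with at most $b$ neighbors in part of $G^*$ has at most $b$ there in $G$ as well. The counting is done in $G$, where (3) applies. The clique condition enters once more, through (F8), as a lower bound on the size of the core. For $K_{2,4}$ above, $G^*=K_2\vee\overline K_4$.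

## 7. A long path with well-connected ends gives a long cycle

**Lemma 1 (Kopylov).** Let $G$ be 2-connected, let $P=v_1\dots v_m$ be a path in $G$, and let $d_P(v)=|N(v)\cap V(P)|$. Then $G$ has a cycle of length at least $\min\{m,\,d_P(v_1)+d_P(v_m)\}$.

*Proof.* If $m\le2$ the minimum is at most $2$, and $G$ has a cycle, of length at least $3$. So let $m\ge3$.

**Case 1: some neighbor of $v_m$ precedes some neighbor of $v_1$.** That is, there are $i<j$ with $v_1v_j,\,v_mv_i\in E(G)$. The purpose here is to cut a cycle out of $P$ with these two chords. Choose such a pair with $j-i$ minimal, and consider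
$$v_1\dots v_i\,v_m\,v_{m-1}\dots v_j\,v_1,\qquad\text{of length }\ell=i+(m-j+1)=m-(j-i-1).$$
If $j-i=1$, this is a cycle of length $m$ and we are done. Let $j-i\ge2$. Then $i\ge2$: otherwise $v_1v_m\in E$, and the pair $(1,2)$ would be admissible with difference $1$. Likewise $j\le m-1$, since otherwise $(m-1,m)$ would be admissible. So the displayed closed walk is a genuine cycle.

By minimality, no $v_l$ with $i<l<j$ is adjacent to $v_1$ (else use $(i,l)$) or to $v_m$ (else use $(l,j)$). Let
$$X=\{l:v_1v_l\in E\},\qquad Y=\{l+1:v_mv_l\in E,\ l<m\}.$$
They are disjoint, since $l\in X\cap Y$ would make $(l-1,l)$ an admissible pair with difference $1$. Indices in $X$ lie in $\{2,\dots,i\}\cup\{j,\dots,m\}$, and those in $Y$ lie in $\{2,\dots,i+1\}\cup\{j+1,\dots,m\}$. So $X\cup Y\subseteq\{2,\dots,i+1\}\cup\{j,\dots,m\}$, and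
$$d_P(v_1)+d_P(v_m)=|X|+|Y|\le i+(m-j+1)=\ell .$$

**Case 2: no such pair.** Let $v_S$ be the last neighbor of $v_1$ on $P$ and $v_U$ the first neighbor of $v_m$ on $P$. Now $S\le U$. Also $v_1v_m\notin E$, since otherwise $(1,2)$ would be a pair as in Case 1. So $2\le S\le U\le m-1$.

**Step 2a: a chain of detours from $v_S$ past $v_U$.** Put $y_0=S$. Suppose $y_{j-1}$ is defined and $y_{j-1}\le U$. Then $v_{y_{j-1}}$ is an interior vertex of $P$ and is not a cut vertex, so $G-v_{y_{j-1}}$ contains a path from $v_1$ to $v_m$. Take its last vertex on $P$ before $v_{y_{j-1}}$, and then the first vertex of $P$ that follows on it. The piece in between is a path $Q_j$, possibly a single edge, internally disjoint from $P$, from some $v_{x_j}$ to some $v_{y_j}$ with $x_j<y_{j-1}<y_j$. Among all such paths choose one with $y_j$ maximum. Since $y_0<y_1<\cdots$, there is a first $\ell$ with $y_\ell>U$, and we stop there. Then $\ell\ge1$ and $y_{\ell-1}\le U$.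

Two consequences of maximality follow. First, for $1\le j\le\ell-1$,
$$y_{j-1}\le x_{j+1}<y_j .\tag{4}$$
The right inequality is part of the choice of $Q_{j+1}$. If $x_{j+1}<y_{j-1}$, then $x_{j+1}<y_{j-1}<y_{j+1}$, so $Q_{j+1}$ was available at step $j$ with $y_{j+1}>y_j$, a contradiction. Second, $Q_i$ and $Q_j$ with $i<j$ share no internal vertex. Otherwise follow $Q_i$ from $v_{x_i}$ to a common internal vertex and then $Q_j$ to $v_{y_j}$. This contains a path internally disjoint from $P$ from $v_{x_i}$ to $v_{y_j}$ with $x_i<y_{i-1}<y_j$ and $y_j>y_i$, contradicting the choice of $Q_i$.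

**Step 2b: assembling one cycle.** Let $S'$ be the smallest index greater than $x_1$ of a neighbor of $v_1$. It exists and $S'\le S$, since $x_1<y_0=S$. Let $U'$ be the largest index smaller than $y_\ell$ of a neighbor of $v_m$. It exists and $U'\ge U\ge y_{\ell-1}$, since $U<y_\ell$. Write $[i,j]$ for the subpath $v_i\dots v_j$ and define
$$I_0=[1,x_1],\qquad I_{\ell+1}=[y_\ell,m].$$
If $\ell=1$, let $I_1=[S',U']$. If $\ell\ge2$, let
$$I_1=[S',x_2],\qquad I_j=[y_{j-1},x_{j+1}]\ (2\le j\le\ell-1),\qquad I_\ell=[y_{\ell-1},U'].$$
Each is a legitimate segment. For $I_1$ use $S'\le S\le U\le U'$ if $\ell=1$, and $S'\le S=y_0\le x_2$ from (4) if $\ell\ge2$. For $2\le j\le\ell-1$ use (4). For $I_\ell$ use $y_{\ell-1}\le U\le U'$. The segments come in this order along $P$ and are disjoint, because $x_1<S'$, because for $1\le j\le\ell-1$ the right end $x_{j+1}$ of $I_j$ is smaller than the left end $y_j$ of $I_{j+1}$, and because $U'<y_\ell$.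

Now look at the connections. For $1\le i\le\ell$ the path $Q_i$ runs from the right end $v_{x_i}$ of $I_{i-1}$ to the left end $v_{y_i}$ of $I_{i+1}$. The edge $v_1v_{S'}$ joins the left ends of $I_0$ and $I_1$. The edge $v_{U'}v_m$ joins the right ends of $I_\ell$ and $I_{\ell+1}$. So the segments with even index form one chain $I_0,Q_1,I_2,Q_3,I_4,\dots$, those with odd index form another chain $I_1,Q_2,I_3,\dots$, the edge $v_1v_{S'}$ joins the beginnings of the two chains, and $v_{U'}v_m$ joins their ends. Together they form a single cycle $C$.

**Step 2c: its length.** $C$ contains $v_1$ and $v_m$. It contains every neighbor of $v_1$ on $P$: such a neighbor has index at most $S$, and it lies in $I_0$ if its index is at most $x_1$. Otherwise its index lies between $S'$ and $S$, and it lies in $I_1$, whose right end is at least $S$. Symmetrically, $C$ contains every neighbor of $v_m$ on $P$: those with index at least $y_\ell$ lie in $I_{\ell+1}$, and the others have index between $U$ and $U'$ and lie in $I_\ell$, whose left end is at most $U$ (for $\ell=1$, $S'\le S\le U$). A common neighbor of $v_1$ and $v_m$ on $P$ has index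 both at most $S$ and at least $U\ge S$, so there is at most one. As $v_1v_m\notin E$, the length of $C$ is at least $2+d_P(v_1)+d_P(v_m)-1>d_P(v_1)+d_P(v_m)$. $\square$

## 8. The core of an edge-maximal graph is a clique

**Lemma 2.** Let $G^*$ be 2-connected on $m\ge k+1$ vertices with circumference at most $k$, such that adding any missing edge creates a cycle of length at least $k+1$. Suppose its $a$-core $H$ is nonempty, and put $h=|V(H)|$, $b=k+1-h$. Then $H$ is complete, $2\le b\le k-a-1$, and the $b$-core of $G^*$ is $H$.

In the example of Section 6, with $k=5$ and the edge-maximal graph "$K_4$ with vertices attached at $x,y$", we have $H=K_4$ and $b=2$, and the $2$-core is indeed $K_4$.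

*Proof.* As noted, any two nonadjacent vertices of $G^*$ are joined by a path with at least $k+1$ vertices. Note also $k+1\le2a+2$.

**Step 1: $H$ is complete.** The purpose is to apply Lemma 1 to a longest path between nonadjacent core vertices. Suppose $H$ is not complete. Among all paths in $G^*$ that join two nonadjacent vertices of $H$, let $P$ be a longest, with ends $x,y$. Then $|V(P)|\ge k+1$. Suppose $x$ has a neighbor $x'\in V(H)\setminus V(P)$. If $x'y\notin E(G^*)$, then $x'xPy$ is a longer path between nonadjacent vertices of $H$. If $x'y\in E(G^*)$, it closes to a cycle of length $|V(P)|+1\ge k+2$. Both are impossible, so all neighbors of $x$ in $H$ lie on $P$, and $d_P(x)\ge a+1$. Likewise $d_P(y)\ge a+1$. Lemma 1 gives a cycle of length at least $\min\{k+1,2a+2\}=k+1$, a contradiction.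

**Step 2: the range of $b$, except for $b=1$.** Since $H$ has minimum degree at least $a+1$, $h\ge a+2\ge3$. Since $K_h$ has a cycle of length $h$, $h\le k$. Hence $1\le b\le k-a-1\le a$. Let $H_b$ be the $b$-core of $G^*$. Since $b\le a$, $H\subseteq H_b$.

**Step 3: $H_b=H$.** Suppose not. If every vertex of $V(H_b)\setminus V(H)$ were adjacent to all of $H$, then $H$ with one such vertex would be a complete graph of minimum degree $h\ge a+2$, contradicting that $H$ is the largest subgraph of minimum degree at least $a+1$. So there are nonadjacent pairs $x\in V(H_b)\setminus V(H)$, $y\in V(H)$. Among all paths joining such pairs let $P$ be a longest, with ends $x,y$ of this kind. Again $|V(P)|\ge k+1$.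

Let $x'$ be a neighbor of $x$ in $V(H_b)\setminus V(P)$. If $x'$ is adjacent to $y$, which is so in particular if $x'\in V(H)$ because $H$ is complete, there is a cycle of length at least $k+2$. Otherwise $x'\in V(H_b)\setminus V(H)$ and $x'xPy$ is a longer admissible path. Both are impossible, so $d_P(x)\ge b+1$. Now let $y'\in V(H)\setminus V(P)$. Then $y'$ is adjacent to $y$. If $y'$ is adjacent to $x$, we get a cycle of length at least $k+2$, and otherwise $xPyy'$ is a longer admissible path. Both are impossible, so $V(H)\subseteq V(P)$ and $d_P(y)\ge h-1$. Lemma 1 gives a cycle of length at least $\min\{k+1,(b+1)+(h-1)\}=k+1$, because $b+h=k+1$. This is a contradiction.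

**Step 4: $b\ne1$.** All degrees in a 2-connected graph are at least $2$, so the $1$-core of $G^*$ is $G^*$. If $b=1$, Step 3 gives $H=G^*$ and $h=m\ge k+1$, contradicting $h\le k$. $\square$

## 9. The bound for one large block

Call the case "$k=2a+1$ and $r\ge a+2$" Case II, and every other case Case I. So $L^*=L'$ in Case II and $L^*=L$ in Case I.

In Case II, (F5) gives $m_1=a+1$, and since $r\ge a+2$ all Turán graphs involved are complete: $\tau(a+2)=\binom{a+2}t=\binom at+2\binom a{t-1}+\binom a{t-2}$, $\sigma(a+1)=\binom{a+1}{t-1}$ and $s=\binom a{t-1}$. Also $\delta(a+2)=a+1$. Hence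
$$L'(m)=\tau(a+2)+(m-a-2)s=L(m)+\sigma(a+1)-\sigma(a)=L(m)+\binom a{t-2}.\tag{5}$$
Here the first equality is the definition of $L'$ rewritten, and the second uses $L(m)=\tau(a+1)+(m-a-1)s$ and $\tau(a+2)-\tau(a+1)=\sigma(a+1)$.

For $m\ge k+1$ and $1\le b\le k$ let
$$\varphi_m(b)=\tau(k+1-b)+(m-k-1+b)\,\sigma(b).$$
This is what (3) gives if all but $h=k+1-b$ vertices can be peeled with degree at most $b$. The sequence $\varphi_m$ is convex in $b$. The first term is convex by (F3). The second is a product $fg$ of nonnegative, nondecreasing, convex sequences, and
$$(fg)(b+1)-(fg)(b)=f(b+1)\big(g(b+1)-g(b)\big)+g(b)\big(f(b+1)-f(b)\big),$$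
in which all four factors are nonnegative and nondecreasing in $b$. So the increments are nondecreasing.

**Proposition 3.** Let $G$ be 2-connected, $K_{r+1}$-free, on $m\ge k+1$ vertices, of circumference at most $k$.

(i) If the $a$-core of $G$ is empty, then $N_t(G)\le L(m)$.

(ii) If it is nonempty, then $N_t(G)\le\varphi_m(b)$ for some $b$ with $2\le b\le k-m_1$.

(iii) In Case I put $B=k+1-m_1$; then $B\le a$, and if $B\ge1$, $\varphi_m(B)\le L(m)$. In Case II, $k-m_1=a$ and $\varphi_m(a)=L'(m)\ge L(m)$.

Consequently
$$N_t(G)\le\max\{\varphi_m(2),L^*(m)\}\qquad\text{and}\qquad N_t(G)\le\max\{\varphi_m(1),L^*(m)\}.\tag{6}$$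

Whenever (6) appeals to $\varphi_m(2)$ or $\varphi_m(1)$, the integers concerned lie in $[1,k]$, as the proof shows. If the core is empty, (6) follows from $N_t(G)\le L(m)\le L^*(m)$ alone.

*Proof.* **(i): peeling to the end.** Delete vertices of current degree at most $a$ until $m_1$ vertices remain; this is possible because the core is empty and $m_1\le k+1\le m$. By (3) and (2), $N_t(G)\le\tau(m_1)+(m-m_1)s=L(m)$.

**(ii): peeling in the order dictated by $G^*$.** Let $D\ne\emptyset$ be the vertex set of the $a$-core of $G$. The graph $G[D]$ is $K_{r+1}$-free with minimum degree at least $a+1$, so (F8) gives $\delta(|D|)\ge a+1$, that is, $|D|\ge m_1+1$. Add edges to $G$, ignoring $K_{r+1}$-freeness, while the circumference stays at most $k$, until no edge can be added. The resulting $G^*$ is 2-connected and satisfies the hypotheses of Lemma 2. It is not complete, since $m>k$. Its $a$-core $H$ contains $D$, because $G^*[D]$ has minimum degree at least $a+1$. So $h=|V(H)|\ge m_1+1$, and $b=k+1-h$ satisfies $2\le b\le k-m_1$ by Lemma 2. Since $H$ is the $b$-core of $G^*$, the $m-h$ vertices outside $V(H)$ can be deleted one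 at a time so that each has at most $b$ neighbors in $G^*$, hence in $G$, among the vertices then remaining. By (3) applied to $G$,
$$N_t(G)\le\tau(h)+(m-h)\sigma(b)=\varphi_m(b).$$

**(iii): the right end of the range.** In Case I, if $k=2a$, then $m_1\ge a+1$ gives $B\le a$. If $k=2a+1$, then $r\le a+1$, so $m_1\ge a+2$ by (F5), and again $B\le a$. If $B\ge1$, then $\varphi_m(B)=\tau(m_1)+(m-m_1)\sigma(B)\le\tau(m_1)+(m-m_1)s=L(m)$. In Case II, $m_1=a+1$, so $k-m_1=a$, and $\varphi_m(a)=\tau(a+2)+(m-a-2)s=L'(m)\ge L(m)$ by (5).

**The consequences: convexity.** If the core is empty, use (i). Otherwise take $b$ from (ii). In Case I we have $2\le b\le B-1$, and convexity of $\varphi_m$ on $[2,B]$, respectively $[1,B]$, bounds $\varphi_m(b)$ by the larger end value, where $\varphi_m(B)\le L(m)$. In Case II we have $2\le b\le a$, and we use $[2,a]$, respectively $[1,a]$, with $\varphi_m(a)=L'(m)$. $\square$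

In Case I we deliberately extended the interval by one, to $b=B$, where the remaining set has exactly $m_1$ vertices. That is where $L$ and $\tau$ meet.

The other end value is harmless. By $\sigma(1)=\tau(2)=\beta(2)$, $\tau(k)=\beta(k)$ and (F6) applied $m-k$ times,
$$\varphi_m(1)=\tau(k)+(m-k)\tau(2)\le\beta(m).\tag{7}$$

## 10. Putting blocks together: proof of Theorem A and the Corollary

**Lemma 4.** (a) If $\Delta\le0$, then $L(m)\le\beta(m)$ for all $m\ge1$. (b) In Case II, $\Delta\le0$, and $L'(m)\le\beta(m)$ for all $m\ge k+1$.

*Proof.* Write $m-1=q(k-1)+p$ with $0\le p\le k-2$.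

**(a): comparing slopes.** By (2) and $(k-1)s\le\tau(k)$,
$$L(m)=L(p+1)+q(k-1)s\le\tau(p+1)+q\,\tau(k)=\beta(m).$$

**(b): the extra term $\binom a{t-2}$ is also absorbed.** Here $k=2a+1$, $r\ge a+2$, $s=\binom a{t-1}$. We claim
$$2a\binom a{t-1}+\binom a{t-2}\le\tau(2a+1).\tag{8}$$
If $t\ge a+3$, the left side is $0$. Let $t\le a+2$. The graph $T=T_{a+2}(2a+1)$ is $K_{r+1}$-free because $a+2\le r$, so $\tau(2a+1)\ge N_t(T)$ by Zykov's theorem. It has $a-1$ parts of size $2$ and three singleton parts $\{z_1\},\{z_2\},\{z_3\}$. The vertices $z_1,z_2$ are adjacent to everything else, and $T-z_1-z_2$ has $a$ parts, hence contains a $K_a$. So at least $\binom a{t-2}$ $t$-cliques of $T$ contain $z_1z_2$. Those not containing both $z_1$ and $z_2$ are the $t$-cliques of $T$ minus the edge $z_1z_2$, which is complete multipartite with $a$ parts of size $2$ and one singleton. There are $2^t\binom at+2^{t-1}\binom a{t-1}$ of them. It remains to show that this number is at least $2a\binom a{t-1}$. For $t=a+2$ the latter is $0$. For $t\le a+1$ put $u=a+1-t\ge0$, so that $\binom at=\frac ut\binom a{t-1}$. Using $2^{t-2}\ge t-1$ and $2^t\ge2t$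 for $t\ge2$,
$$2^t\binom at+2^{t-1}\binom a{t-1}=\Big(2^{t-1}+\frac{2^t}tu\Big)\binom a{t-1}\ge\big(2(t-1)+2u\big)\binom a{t-1}=2a\binom a{t-1}.$$
This proves (8).

Since $k-1=2a$, (8) says $(k-1)s+\binom a{t-2}\le\tau(k)$. In particular $\Delta\le0$. If $m\ge k+1$, then $q\ge1$, so by (5) and (2)
$$L'(m)=L(p+1)+\binom a{t-2}+q(k-1)s\le\tau(p+1)+q\Big((k-1)s+\binom a{t-2}\Big)\le\beta(m).\qquad\square$$

**Upper bound in Theorem A.** Let $G$ be an $n$-vertex $K_{r+1}$-free graph of circumference at most $k$, with $n\ge k+1$.

**Step 1: reduction to blocks.** If $G$ is disconnected, add an edge between two components. It is a bridge, so it lies on no cycle. It creates no $K_{r+1}$, since $r+1\ge3$ and every edge of such a clique lies on a triangle. No clique is destroyed. So we may assume that $G$ is connected, with blocks $B_1,B_2,\dots$ of orders $n_i\ge2$. Then $\sum(n_i-1)=n-1$ and $N_t(G)=\sum N_t(B_i)$, because $t\ge2$.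

**Step 2: each block.** If $n_i\le k$, then $N_t(B_i)\le\tau(n_i)=\beta(n_i)$ by Zykov's theorem and (F6). If $n_i\ge k+1$, then $B_i$ is 2-connected, and (6) and (7) give $N_t(B_i)\le\max\{\beta(n_i),L^*(n_i)\}$.

**Step 3: the case $\Delta\le0$.** By Lemma 4, $L^*(n_i)\le\beta(n_i)$ for every block with $n_i\ge k+1$, so $N_t(B_i)\le\beta(n_i)$ for all $i$. Repeated use of (F6) gives $N_t(G)\le\sum\beta(n_i)\le\beta(n)$. Also $L(n)\le\beta(n)$ by Lemma 4(a), so $\beta(n)=\max\{\beta(n),L(n)\}$.

**Step 4: the case $\Delta>0$.** By Lemma 4(b) we are in Case I, so $L^*=L$. If $N_t(B_i)\le\beta(n_i)$ for all $i$, then $N_t(G)\le\beta(n)$ as before. Otherwise $N_t(B_i)\le L(n_i)$ for some $i$. We show that every other block $B_j$ contributes no more than the slope of $L$ allows: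
$$\max\{\beta(n_j),L(n_j)\}\le s(n_j-1).\tag{9}$$
Write $n_j-1=q_j(k-1)+p_j$ with $0\le p_j\le k-2$. Since $\rho(x)=\tau(x+1)$ is convex with $\rho(0)=0$, we have $\tau(p_j+1)\le\frac{p_j}{k-1}\tau(k)$. So $\beta(n_j)\le\big(q_j+\frac{p_j}{k-1}\big)\tau(k)=\frac{n_j-1}{k-1}\tau(k)\le s(n_j-1)$, the last step because $\Delta\ge0$. Also $L(n_j)=L(1)+s(n_j-1)\le\tau(1)+s(n_j-1)=s(n_j-1)$ by (2). This proves (9). Since $\sum_{j\ne i}(n_j-1)=n-n_i$,
$$N_t(G)\le L(n_i)+s\sum_{j\ne i}(n_j-1)=L(n_i)+s(n-n_i)=L(n).$$

Together with the two constructions of Section 2, the maximum is $\max\{\beta(n),L(n)\}$.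

**Which term is larger.** If $\Delta\le0$, the maximum is $\beta(n)$ by Lemma 4(a). In general $L(n)=L(p+1)+q(k-1)s$, so
$$L(n)-\beta(n)=q\Delta-\big(\tau(p+1)-L(p+1)\big),\qquad\tau(p+1)-L(p+1)\ge0 .$$
If $\Delta>0$, the maximum is thus $L(n)$ exactly when $q\Delta\ge\tau(p+1)-L(p+1)$, and $\beta(n)$ otherwise. Since $p$ takes only the values $0,\dots,k-2$, the right side is bounded, and the condition holds for all large $n$. This proves Theorem A.

**The Corollary.** Let $t=2$, so $s=a$. The formula is Theorem A with $N_2=e$ and $N_1(T_{r-1}(a))=a$. For the sign of $\Delta$, suppose first $k=2a$. Then $(k-1)a=\binom k2$, so $\Delta\le0$ if and only if $e(T_r(k))=\binom k2$, that is, $r\ge k$. Now let $k=2a+1$. Then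
$$(k-1)a=2a^2=\binom{2a+1}2-a=e(T_{a+1}(2a+1)),$$
since $T_{a+1}(2a+1)$ has $a$ parts of size $2$ and one singleton. For $r<k$ we have $e(T_r(k))<e(T_{r+1}(k))$ by Turán's theorem, because $T_r(k)$ is $K_{r+2}$-free and, having no $K_{r+1}$, is not isomorphic to $T_{r+1}(k)$. Hence $e(T_r(k))$ is strictly increasing in $r$ for $r\le k$, and $\Delta\le0$ if and only if $r\ge a+1=(k+1)/2$. When $\Delta\le0$ the maximum is the first term by Theorem A. $\blacksquare$

## 11. Sharpness for 2-connected graphs: proof of Theorem B

The case $k=3$ is the claim of Section 4. Let $k\ge4$, so $a\ge2$. The upper bound is the first half of (6) with $m=n$, since $\varphi_n(2)=\tau(k-1)+(n-k+1)\sigma(2)$. We need 2-connected graphs attaining each term.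

**The term $L(n)$ in Case I.** The graph $J_n$ contains a spanning $K_{a,n-a}$ with $a\ge2$ and $n-a\ge2$, so it is 2-connected. By Section 2 it satisfies both conditions and has $L(n)$ $t$-cliques.

**The term $L'(n)$ in Case II.** Take $K_a\vee(K_2\cup\overline K_{n-a-2})$, where $n-a-2\ge a$ because $n\ge2a+2$. It is 2-connected for the same reason. Its clique number is $a+2\le r$. Its $t$-cliques use none, one, or two vertices outside $K_a$, which gives $\binom at+(n-a)\binom a{t-1}+\binom a{t-2}=L'(n)$. For the circumference, no cycle avoids $K_a$. A cycle meeting $K_a$ in $j\ge1$ vertices meets the rest in at most $j$ paths, and these are single vertices except possibly for one, which may be the edge $K_2$. So its length is at most $2j+1\le2a+1=k$.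

**The term $\varphi_n(2)$.** Take $T_r(k-1)$, and choose in it two vertices $x,y$: adjacent if $r\ge3$, and in the same larger part if $r=2$ (this part has size $\lceil(k-1)/2\rceil\ge2$). Add $n-k+1$ new vertices, each joined exactly to $x$ and $y$.

Each new vertex lies in exactly $\sigma(2)$ $t$-cliques: two edges if $t=2$; the one triangle with $x,y$ if $t=3$, where $r\ge3$ and $\sigma(2)=N_2(T_{r-1}(2))=1$; none if $t\ge4$, where $\sigma(2)=0$. New vertices are pairwise nonadjacent, so the total is $\tau(k-1)+(n-k+1)\sigma(2)$.

The graph is $K_{r+1}$-free. For $r\ge3$ a clique containing a new vertex has at most $3<r+1$ vertices, and for $r=2$ the vertices $x,y$ are nonadjacent, so new vertices lie in no triangle.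

It is 2-connected. If $r\ge3$, then $T_r(k-1)$ has at least three nonempty parts, so deleting one vertex leaves a complete multipartite graph with at least two nonempty parts, which is connected. If $r=2$ and $k\ge5$, both parts have size at least $2$, and $T_2(k-1)$ is 2-connected. In both cases adding vertices with two neighbors keeps 2-connectedness. If $r=2$ and $k=4$, the graph is $K_{2,n-2}$.

Finally, a cycle through two new vertices contains all four edges from them to $x$ and $y$, so it is a $4$-cycle, and $4\le k$. Any other cycle has at most $(k-1)+1=k$ vertices. $\blacksquare$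

## 12. Even $k$: $J_n$ is the only extremal graph when $L(n)>\beta(n)$

We prove Theorem C. Let $k=2a\ge4$ and $L(n)>\beta(n)$. We are in Case I. The plan is to follow the equality cases through the proof: $G$ must be one block with empty core, each peeled vertex must have degree exactly $a$, and from this we rebuild $G$ from its $(k+1)$-vertex stage upward.

**Step 0: strict growth of $\sigma$ at $a$.** By Lemma 4(a), $\Delta>0$, so $(k-1)s>\tau(k)\ge0$ and $s>0$. Since $s=N_{t-1}(T_{r-1}(a))$, this forces $a\ge t-1$. Then $T_{r-1}(a)$ has $\min\{a,r-1\}\ge t-1$ nonempty parts, so each of its vertices lies in a $(t-1)$-clique. Deleting a vertex of a largest part leaves $T_{r-1}(a-1)$, so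
$$\sigma(a-1)<\sigma(a)=s.\tag{10}$$

Let $G$ be extremal, so $N_t(G)=L(n)$.

**Step 1: $G$ is 2-connected.** The purpose is to show that a second block costs something, by making (9) strict. For every block order $n_j\ge2$ we have $\beta(n_j)\le\frac{n_j-1}{k-1}\tau(k)<s(n_j-1)$, since $\Delta>0$. Further, by (2), (F1) and $\tau(1)=0$,
$$L(1)=\tau(m_1)-(m_1-1)s=\sum_{j=2}^{m_1}\big(\sigma(\delta(j))-s\big).$$
All terms are at most $0$. Since $m_1\ge a+1\ge3$, the term $j=2$ is present. As $\delta(2)=1\le a-1$, it equals $\sigma(1)-s\le\sigma(a-1)-s<0$ by (10). So $L(1)<0$ and $L(n_j)=L(1)+s(n_j-1)<s(n_j-1)$.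

If $G$ is connected with at least two blocks, the argument of Section 10, Step 4, now gives either $N_t(G)\le\beta(n)<L(n)$ or, with at least one strict inequality (9), $N_t(G)<L(n)$. Both contradict extremality. If $G$ is disconnected, adding bridges gives a connected graph satisfying both conditions with at least as many $t$-cliques, so again extremal. It has a bridge and at least $k+1\ge5$ vertices, hence at least two blocks, which was just excluded. So $G$ is connected with a single block, that is, 2-connected.

**Step 2: the $a$-core of $G$ is empty.** Otherwise Proposition 3(ii) gives $N_t(G)\le\varphi_n(b)$ with $2\le b\le B-1$, where $B=k+1-m_1$. With $\lambda=\frac{B-b}{B-1}>0$, convexity gives $\varphi_n(b)\le\lambda\varphi_n(1)+(1-\lambda)\varphi_n(B)$. Here $\varphi_n(1)\le\beta(n)<L(n)$ by (7), and $\varphi_n(B)\le L(n)$. So $N_t(G)<L(n)$, a contradiction.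

**Step 3: every peeled vertex has degree exactly $a$.** Delete vertices of current degree at most $a$ one at a time until $m_1$ remain. Let $G_j$ be the graph when $j$ vertices remain, $m_1\le j\le n$. We claim that
$$G_j\text{ has minimum degree at least }a,\quad\text{and}\quad N_t(G_j)=L(j),\qquad\text{for }m_1\le j\le n.\tag{11}$$
Suppose $j>m_1$ and $G_j$ has a vertex of degree less than $a$. Delete it next and continue peeling; this is possible, since every subgraph of $G$ has empty $a$-core. One of the $n-m_1$ deletions now costs at most $\sigma(a-1)$, so $N_t(G)\le\tau(m_1)+(n-m_1)s-s+\sigma(a-1)=L(n)-s+\sigma(a-1)<L(n)$ by (10), a contradiction. Suppose $G_{m_1}$ has a vertex of degree less than $a$. Deleting it and using Zykov's theorem,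
$$N_t(G_{m_1})\le\tau(m_1-1)+\sigma(a-1)<\tau(m_1-1)+\sigma(\delta(m_1))=\tau(m_1),$$
because $\delta(m_1)=a$. Hence $N_t(G)<\tau(m_1)+(n-m_1)s=L(n)$, a contradiction. This proves the statement on degrees. Since peeled vertices also have degree at most $a$, each has degree exactly $a$ when deleted. For the count, $N_t(G_j)\le L(j)$ by (3), and $L(n)=N_t(G)\le N_t(G_j)+(n-j)s\le L(j)+(n-j)s=L(n)$, so equality holds throughout.

**Step 4: $F=G_{k+1}$ is 2-connected.** The stage $G_{k+1}$ exists because $m_1\le k+1\le n$. The graph $F$ has $2a+1$ vertices, minimum degree at least $a$, and no Hamilton cycle, since the circumference is at most $2a$. Two nonadjacent vertices of $F$ have together at least $2a$ neighbors, counted with multiplicity, among the other $2a-1$ vertices, so they have a common neighbor. Hence $F$ is connected.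

Suppose $F$ has a cut vertex $v$. In $F-v$ every vertex has degree at least $a-1$, so every component has at least $a$ vertices. As $F-v$ has $2a$ vertices, there are exactly two components, of $a$ vertices each. A vertex in such a component has at most $a-1$ neighbors in it, and needs $a$ in total. So $F$ consists of two copies of $K_{a+1}$ sharing $v$. Since $a\ge2$, $F$ contains a triangle, so $r\ge3$. Then $\lceil(2a+1)/r\rceil\le\lceil(2a+1)/3\rceil\le a$, so $\delta(2a+1)\ge a+1$ and $m_1\le2a$. So the peeling goes on past $F$: a vertex of degree exactly $a$ is deleted from $F$. It is not $v$, whose degree is $2a$. Any other vertex of its component, which exists since $a\ge2$, then has degree $a-1$ in $G_{2a}$. This contradicts (11). So $F$ has no cut vertex.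

**Step 5: $F\cong J_{k+1}$.** By Dirac's theorem $F$ has a cycle of length at least $\min\{2a+1,2a\}=2a$. As $F$ has no Hamilton cycle, there is a cycle $c_1c_2\dots c_{2a}$ missing exactly one vertex $u$. All neighbors of $u$ lie on this cycle. There are at least $a$ of them, and no two are consecutive, since otherwise $u$ could be inserted. So they are alternate vertices, say $N(u)=\{c_2,c_4,\dots,c_{2a}\}=:A$. Let $i$ be odd. Replacing $c_i$ by $u$ gives a $2a$-cycle missing exactly $c_i$. By the same argument $N(c_i)$ consists of alternate vertices of that cycle. Since it contains $c_{i+1}\in A$, $N(c_i)=A$. So $u,c_1,c_3,\dots,c_{2a-1}$ all have neighborhood exactly $A$, and $F=F[A]\vee\overline K_{a+1}$. As $F$ is $K_{r+1}$-free, $F[A]$ is $K_r$-free.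

By (11), counting $t$-cliques of $F$ gives
$$N_t(F[A])+(a+1)N_{t-1}(F[A])=L(k+1)=N_t(T_{r-1}(a))+(a+1)\sigma(a).$$
Let $t\ge3$. By Zykov's theorem for $K_r$-free graphs on $a$ vertices, each term on the left is at most the corresponding one on the right (if $t=r$, both $N_t$ terms are $0$). So $N_{t-1}(F[A])=\sigma(a)=N_{t-1}(T_{r-1}(a))$. As $2\le t-1\le\min\{r-1,a\}$, uniqueness in Zykov's theorem gives $F[A]\cong T_{r-1}(a)$. Let $t=2$. Then $N_1(F[A])=a=\sigma(a)$, so $e(F[A])=e(T_{r-1}(a))$, and $F[A]\cong T_{r-1}(a)$ by Turán's theorem. In both cases $F\cong J_{k+1}$.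

**Step 6: adding the peeled vertices back.** Suppose $G_j\cong J_j$ for some $j$ with $k+1\le j<n$. Let $A$ be the set of $a$ vertices and $I$ the independent set completely joined to $A$, so $|I|=j-a\ge a+1$. Let $u$ be the vertex of $G_{j+1}$ that is not in $G_j$. By Step 3 it has exactly $a$ neighbors in $G_{j+1}$. If $u$ has two neighbors $x,y\in I$, take an $x$–$y$ path alternating between $I$ and $A$ and using all of $A$. It has $2a+1$ vertices and closes with $u$ to a cycle of length $2a+2>k$. If $u$ has exactly one neighbor $x\in I$, it has $a-1\ge1$ neighbors in $A$. Take a path from $x$ alternating between $I$ and $A$, using all of $A$ and ending at a neighbor of $u$ in $A$. It has $2a$ vertices and closes with $u$ to a cycle of length $2a+1>k$. Both are impossible, so $N(u)=A$ and $G_{j+1}\cong J_{j+1}$. By induction $G=G_n\cong J_n$. $\blacksquare$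

With $r=t=2$, $k=4$, $n=6$ this recovers the uniqueness of $K_{2,4}$ seen in Section 1.

## 13. Odd $k$: a second extremal graph

For odd $k=2a+1$ the graph $J_n$ has circumference at most $2a$, one less than allowed, and this leaves room for a modification. Let $a\ge2$ and $r-1\le a<2(r-1)$. Then all $r-1$ parts of $A=T_{r-1}(a)$ are nonempty and not all have size at least $2$, so $A$ has a singleton part $\{v\}$. In $J_n$ choose two vertices $c_1,c_2$ of the independent set, add the edge $c_1c_2$, and delete the edge $c_1v$. Call the new graph $J'_n$.

**The number of $t$-cliques is unchanged.** With $N_0:=1$, the lost $t$-cliques are those containing $c_1v$. Their other vertices lie in $A-v$, all of which is adjacent to $v$ and $c_1$, so $N_{t-2}(A-v)$ are lost. The gained ones contain $c_1c_2$, and the common neighborhood of $c_1,c_2$ is $A-v$. So $N_{t-2}(A-v)$ are gained.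

**Both conditions hold.** A clique of $J'_n$ not containing $c_1c_2$ is a clique of $J_n$. One containing $c_1c_2$ has its other vertices in $A-v$, which is $(r-2)$-partite, so it has at most $r$ vertices. The graph $J'_n$ is a subgraph of $K_a\vee(K_2\cup\overline K_{n-a-2})$, whose circumference was shown in Section 11 to be at most $2a+1=k$; that computation did not use the condition on $r$.

**$J'_n$ is not isomorphic to $J_n$.** Write $A=\{a_1,\dots,a_a\}$ with $a_a\ne v$, and let $i_1,\dots,i_{a-1}$ be further vertices of the independent set, which exist because $n-a-2\ge a$. Then $c_1\,c_2\,a_1\,i_1\,a_2\,i_2\cdots i_{a-1}\,a_a\,c_1$ is a cycle of length $2a+1$, while $J_n$ has circumference at most $2a$.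

So whenever $L(n)>\beta(n)$ for such parameters, both $J_n$ and $J'_n$ are extremal. This does occur. Take $t=2$, $r=3$, $k=7$, so $a=3$ and $2\le3<4$. By the Corollary $\Delta>0$; explicitly $\Delta=6\cdot3-e(T_3(7))=18-16=2$. Hence $L(n)>\beta(n)$ for all large $n$, and evenness cannot be dropped in Theorem C. A concrete instance is $n=9$: here $8=1\cdot6+2$, so $\beta(9)=16+e(T_3(3))=16+3=19$, while $L(9)=e(T_2(3))+3\cdot6=2+18=20$. The two extremal graphs $J_9=K_{1,2,6}$ and $J'_9$ both have $20$ edges, with longest cycles of length $6$ and $7$: in $K_{1,2,6}$ a $6$-cycle alternates between the three vertices of $A$ and the independent set.
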